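\title{Multivector fields do not compute the algebraic Hochschild cohomology of smooth functions}

\begin{abstract}
Let $M$ be a smooth manifold of positive dimension and $A=\mathcal C^\infty(M)$. We show that the Hochschild--Kostant--Rosenberg map from multivector fields to the Hochschild complex of all multilinear cochains on $A$, with no continuity assumed, is not a quasi-isomorphism. It is injective in cohomology and bijective in degrees $0$ and $1$, but in every degree $k\ge2$ its cokernel has dimension $2^{\mathfrak c}$, where $\mathfrak c=2^{\aleph_0}$. The extra classes are obstructions to lifting: derivations of the fraction field of formal power series that kill the coordinates are carried into the module of singularities of functions at a point, and from there they cannot be lifted to functions.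
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $M$ is a smooth manifold, Hausdorff and second countable, and $A=\mathcal C^\infty(M)$ is the commutative algebra of smooth real-valued functions on $M$. We work in ZFC and write $\mathfrak c=2^{\aleph_0}$.

\subsection*{The Hochschild complex}
For an $A$-module $N$ and $m\ge0$, let $\mathrm{Hoch}^m(A,N)=\mathrm{Hom}_{\mathbb R}(A^{\otimes m},N)$ be the space of all $\mathbb R$-multilinear maps $A^m\to N$. The tensor products are algebraic and no continuity is assumed. The Hochschild differential of $\psi\in\mathrm{Hoch}^m(A,N)$ is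
\begin{multline}\label{eq:delta}
(\delta\psi)(a_0,\dots,a_m)=a_0\,\psi(a_1,\dots,a_m)+\sum_{i=1}^{m}(-1)^i\psi(a_0,\dots,a_{i-1}a_i,\dots,a_m)\\
+(-1)^{m+1}a_m\,\psi(a_0,\dots,a_{m-1}).
\end{multline}
This is the usual formula for the bimodule $N$ whose left and right actions agree. It satisfies $\delta^2=0$, and $\lambda\circ\delta\psi=\delta(\lambda\circ\psi)$ for every $A$-linear map $\lambda:N\to N'$. We write $\mathrm{Hoch}^\bullet(A)=\mathrm{Hoch}^\bullet(A,A)$, and $\mathrm{HH}^\bullet(A)$ for its cohomology.

The first three degrees have a direct meaning. In degree $0$ the differential vanishes, so $\mathrm{HH}^0(A)=A$. In degree $1$ we have $\delta\psi(f,g)=f\psi(g)-\psi(fg)+g\psi(f)$, so $\mathrm{HH}^1(A)$ is the space of derivations of $A$. In degree $2$, let $\epsilon^2=0$ and consider the product $f*g=fg+\epsilon\,\varphi(f,g)$ on $A\oplus\epsilon A$. The $\epsilon$-part of $f*(g*h)-(f*g)*h$ is $\delta\varphi(f,g,h)$, and the map $f\mapsto f+\epsilon\psi(f)$ carries $*$ to the ordinary product exactly when $\varphi=\delta\psi$. So $\mathrm{HH}^2(A)$ measures the first-order associative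 deformations of the product that cannot be undone by a linear change of variables.

\subsection*{The HKR map}
Let $\mathcal V^\bullet(M)=\bigoplus_{k\ge0}\Gamma(\Lambda^kTM)$ be the space of multivector fields, with $\Gamma(\Lambda^kTM)$ in degree $k$ and zero differential. The Hochschild--Kostant--Rosenberg map $\mathrm{HKR}:\mathcal V^\bullet(M)\to\mathrm{Hoch}^\bullet(A)$ is the identity of $A$ in degree $0$ and is given in degree $k\ge1$ by
\[
\mathrm{HKR}(X_1\wedge\dots\wedge X_k)(f_1,\dots,f_k)=\frac1{k!}\sum_{\sigma\in S_k}\mathrm{sgn}(\sigma)\,X_{\sigma(1)}(f_1)\cdots X_{\sigma(k)}(f_k).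
\]
The right side is $\frac1{k!}\det(X_if_j)$. Its value at a point $q$ depends only on the covectors $df_j(q)$ and, linearly, on $(X_1\wedge\dots\wedge X_k)(q)$. The formula therefore defines $\mathrm{HKR}(P)$ for every $P\in\Gamma(\Lambda^kTM)$, and $\mathrm{HKR}$ is $A$-linear. Its values are cocycles (Lemma~\ref{lem:alt}(c)), so it is a map of complexes.

\medskip
\noindent\textbf{Problem.} \emph{For a smooth manifold $M$ of positive dimension, is $\mathrm{HKR}$ a quasi-isomorphism? That is, does it induce an isomorphism $\Gamma(\Lambda^kTM)\to\mathrm{HH}^k(A)$ for every $k$?}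
\medskip

The question is recorded as open by Cattaneo, Fiorenza and Longoni \cite{CFL}: ``when only ordinary smooth manifolds are considered, it is not known whether the space of multivector fields is quasi-isomorphic to the Hochschild cohomology.''

There are good reasons to guess that the answer is yes. Let $\mathrm{Hoch}^\bullet_{\mathrm{top}}(A)\subset\mathrm{Hoch}^\bullet(A)$ be the subcomplex of multilinear maps that are continuous for the Fr\'echet topology. It is a known result, quoted in \cite{CFL}, that $\mathcal V^\bullet(M)$ is quasi-isomorphic to $\mathrm{Hoch}^\bullet_{\mathrm{top}}(A)$, so the only issue is whether discontinuous cochains add cohomology. In degree $1$ they do not: every derivation of $A$ is a vector field, and no continuity is needed to prove it (Lemma~\ref{lem:rigid}). If $M$ is a point, then $A=\mathbb R$, each $\mathrm{Hoch}^m(A)$ is $\mathbb R$, and \eqref{eq:delta} is multiplication by $0$ for even $m$ and by $1$ for odd $m$; the cohomology is $\mathbb R$ in degree $0$, as $\mathrm{HKR}$ predicts. One may hope that the algebra of $A$ is rigid enough to force the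 same in general. It is not.

For $\psi\in\mathrm{Hoch}^m(A,N)$ define the antisymmetrization
\[
(\mathrm{Alt}\,\psi)(a_1,\dots,a_m)=\frac1{m!}\sum_{\sigma\in S_m}\mathrm{sgn}(\sigma)\,\psi(a_{\sigma(1)},\dots,a_{\sigma(m)}).
\]
It kills coboundaries (Lemma~\ref{lem:alt}(a)), so it induces a linear map on $\mathrm{HH}^k(A)$, again written $\mathrm{Alt}$.

\begin{theorem}\label{thm:main}
Let $\dim M\ge1$.
\begin{enumerate}
\item[(1)] For every $k\ge0$, the map $\mathrm{HKR}$ induces an injection $\Gamma(\Lambda^kTM)\to\mathrm{HH}^k(A)$, and $\mathrm{HH}^k(A)=\mathrm{HKR}(\Gamma(\Lambda^kTM))\oplus\ker(\mathrm{Alt})$.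
\item[(2)] This injection is an isomorphism for $k=0$ and $k=1$.
\item[(3)] For every $k\ge2$ it is not surjective, and its cokernel has real dimension exactly $2^{\mathfrak c}$.
\item[(4)] For every $k\ge2$, $\dim_{\mathbb R}\Gamma(\Lambda^kTM)\le\mathfrak c<2^{\mathfrak c}=\dim_{\mathbb R}\mathrm{HH}^k(A)$. Hence the graded vector spaces $\mathcal V^\bullet(M)$ and $\mathrm{HH}^\bullet(A)$ are not isomorphic by any map, and the complexes $(\mathcal V^\bullet(M),0)$ and $(\mathrm{Hoch}^\bullet(A),\delta)$ are not quasi-isomorphic, even by a zigzag.
\end{enumerate}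
\end{theorem}

So the answer to the problem is no for every $M$ of positive dimension. The cohomology does not even vanish in degrees above $\dim M$. In degree $2$, $\mathrm{Alt}\,\varphi=0$ means that $\varphi$ is symmetric, so the new classes are nontrivial \emph{commutative} first-order deformations of $A$.

\subsection*{The method}
A cocycle is hard to write down directly, so we obtain ours as obstructions. Fix $p\in M$ and let $B=\mathcal C^\infty(M\setminus\{p\})\supset A$. A derivation $D:A\to B/A$ has an $\mathbb R$-linear lift $\tilde D:A\to B$, and $\delta\tilde D$ is a $2$-cocycle with values in $A$; it is a coboundary only if $D$ lifts to a derivation. Derivations into $B$ are determined by their values on coordinates, while derivations into $B/A$ are not, because $B/A$ contains a copy of a large field. Section~\ref{sec:der} describes these two behaviors, and Section~\ref{sec:line} carries out the whole argument for $M=\mathbb R$, $k=2$. Sections~\ref{sec:alt}--\ref{sec:count} prove the theorem, and Section~\ref{sec:cons} draws two consequences.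

\section{Rigid and wild derivations}\label{sec:der}

A \emph{derivation} of $A$ into a module $N$ is an $\mathbb R$-linear map $D:A\to N$ with $D(fg)=fD(g)+gD(f)$; in particular $D(1)=0$. A \emph{multiderivation} is an $\mathbb R$-multilinear map $A^m\to N$ that is a derivation in each argument.

\subsection*{Values in functions}
For an open set $O\subseteq M$, the space $\mathcal C^\infty(O)$ is an $A$-module by restriction. Multiderivations into it are rigid: they obey the chain rule.

\begin{lemma}\label{lem:rigid}
Let $O'\subseteq O\subseteq M$ be open, let $E:A^m\to\mathcal C^\infty(O)$ be a multiderivation, and let $y_1,\dots,y_n\in A$ restrict to coordinates on $O'$, with coordinate derivatives $\partial_1,\dots,\partial_n$. Then on $O'$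
\[
E(f_1,\dots,f_m)=\sum_{i_1,\dots,i_m}E(y_{i_1},\dots,y_{i_m})\;\partial_{i_1}f_1\cdots\partial_{i_m}f_m .
\]
\end{lemma}

\begin{proof}
Fix $q\in O'$, and let $v:A\to\mathbb R$ be linear with $v(fg)=f(q)v(g)+g(q)v(f)$. We claim that $v(f)=\sum_iv(y_i)\,\partial_if(q)$.

First, $v(1)=0$, and $v(f)=0$ if $f$ vanishes near $q$: choose $\kappa\in A$ with $\kappa(q)=1$ and $\kappa f=0$; then $0=v(\kappa f)=v(f)+f(q)v(\kappa)=v(f)$. Next, on a coordinate ball around $q$ Hadamard's lemma gives $f=f(q)+\sum_i(y_i-y_i(q))g_i$, where $g_i(y)=\int_0^1\partial_if(q+t(y-q))\,dt$ is smooth and $g_i(q)=\partial_if(q)$. Multiplying $g_i$ by a cutoff equal to $1$ near $q$ gives $\bar g_i\in A$, and $f-f(q)-\sum_i(y_i-y_i(q))\bar g_i$ vanishes near $q$. Applying $v$ proves the claim.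

With all arguments but one fixed, $f\mapsto E(\dots,f,\dots)(q)$ is such a $v$. The claim in the first argument gives $E(f_1,\dots,f_m)(q)=\sum_{i_1}\partial_{i_1}f_1(q)\,E(y_{i_1},f_2,\dots,f_m)(q)$. Now apply it to the second argument of each term, and so on.
\end{proof}

\subsection*{Which modules escape the chain rule}
Take $M=\mathbb R$ and a derivation $D:A\to N$ with $D(x)=0$. Then $D$ kills polynomials, and $D(ug)=uD(g)$ for every polynomial $u$. On the polynomial algebra nothing would be left, whatever $N$ is. For smooth $f$, Taylor's formula writes $f$ as a polynomial plus $(x-q)^jg$ with $g\in A$, so $D(f)=(x-q)^jD(g)$ and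
\[
D(A)\subseteq\bigcap_{q\in\mathbb R,\ j\ge1}(x-q)^jN .
\]
This intersection is zero for $N=\mathcal C^\infty(O)$, because its elements vanish at every $q\in O$. It is also zero for $N=\mathbb R[[x]]$, with $A$ acting through Taylor series at $0$. But in the field of Laurent series $\mathbb R((x))$ every $x-q$ is invertible, and the constraint is empty. This points to fields, where derivations are easy to construct.

\subsection*{Values in a field}
Let $F\subset L$ be fields. Recall that a \emph{transcendence basis} of $L$ over $F$ is a family $(t_j)_{j\in J}$ that is algebraically independent over $F$ and such that $L$ is algebraic over $F(t_j:j\in J)$. By Zorn's lemma every algebraically independent family is part of one. A derivation $L\to L$ is $F$-linear if and only if it kills $F$.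

\begin{lemma}\label{lem:extend}
Let $F\subset L$ have characteristic $0$ and let $(t_j)_{j\in J}$ be a transcendence basis of $L$ over $F$. For every family $(u_j)_{j\in J}$ in $L$ there is an $F$-linear derivation $\partial:L\to L$ with $\partial t_j=u_j$ for all $j$.
\end{lemma}

\begin{proof}
On the polynomial ring $F[t_j:j\in J]$ put $\partial r=\sum_j(\partial r/\partial t_j)\,u_j$, a finite sum, and extend to $F(t_j:j\in J)$ by the quotient rule. By Zorn's lemma there is a maximal subfield $K\subseteq L$ to which $\partial$ extends as a derivation $K\to L$. Let $z\in L$, with minimal polynomial $\mu\in K[X]$. For $r\in K[X]$ let $r^\partial$ be obtained by applying $\partial$ to the coefficients of $r$. In characteristic $0$ the polynomial $\mu'$ is nonzero and of smaller degree, so $\mu'(z)\ne0$; put $w=-\mu^\partial(z)/\mu'(z)$. The map $\Delta(r)=r^\partial(z)+r'(z)w$ satisfies $\Delta(r_1r_2)=r_1(z)\Delta(r_2)+r_2(z)\Delta(r_1)$ and $\Delta(\mu)=0$, so it kills the ideal $(\mu)$ and defines an extension of $\partial$ to $K(z)=K[X]/(\mu)$. By maximality $z\in K$, so $K=L$.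
\end{proof}

We apply this to the fields
\[
F=\mathbb R(x_1,\dots,x_n)\ \subset\ L=\mathrm{Frac}\,\mathbb R[[x_1,\dots,x_n]],\qquad n\ge1 .
\]
An $F$-linear derivation of $L$ kills the constants and the coordinates. We call the nonzero ones \emph{wild}. They exist in great number because $L$ is highly transcendental over $F$.

\begin{lemma}\label{lem:exp}
If $\Lambda\subset\mathbb R$ is linearly independent over $\mathbb Q$, the series $e^{\lambda x_1}$, $\lambda\in\Lambda$, are algebraically independent over $F$. Every transcendence basis of $L$ over $F$ that contains them for a basis $\Lambda$ of $\mathbb R$ over $\mathbb Q$ has at least $\mathfrak c$ elements.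
\end{lemma}

\begin{proof}
A monomial $\prod_\lambda(e^{\lambda x_1})^{a_\lambda}$ equals $e^{\nu x_1}$ with $\nu=\sum a_\lambda\lambda$, and distinct monomials give distinct $\nu$. After clearing denominators, a nontrivial relation reads $\sum_\nu r_\nu e^{\nu x_1}=0$, a finite sum over distinct real $\nu$ with polynomials $r_\nu\in\mathbb R[x_1,\dots,x_n]$ not all zero. Take a monomial in $x_2,\dots,x_n$ that occurs in some $r_\nu$ and extract its coefficient; this gives a relation of the same form with $r_\nu\in\mathbb R[x_1]$ not all zero. The left side is the Taylor series of an entire function, so the relation holds for all real $x_1$. Let $\nu_0$ be the largest $\nu$ with $r_\nu\ne0$. Then $r_{\nu_0}(x_1)=-\sum_{\nu<\nu_0}r_\nu(x_1)e^{(\nu-\nu_0)x_1}\to0$ as $x_1\to+\infty$, which forces $r_{\nu_0}=0$, a contradiction. Finally, a basis $\Lambda$ of $\mathbb R$ over $\mathbb Q$ satisfies $\mathfrak c=|\mathbb R|\le\max(|\Lambda|,\aleph_0)$, so $|\Lambda|=\mathfrak c$.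
\end{proof}

\subsection*{From functions to series}
Given coordinates $x_1,\dots,x_n$ centered at $p\in M$, let $T:A\to\mathbb R[[x_1,\dots,x_n]]$ send a function to its Taylor series at $p$. It is an algebra map, and we let $A$ act on $L$ through $T$. Borel's theorem says that every formal power series in $n$ variables is the Taylor series at $0$ of a smooth function on $\mathbb R^n$; multiplying by a cutoff shows that $T$ is surjective. We call $h$ \emph{flat} if $Th=0$. By Taylor's formula, every partial derivative of a flat function is $O(|x|^l)$ near $p$ for every $l$.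

\section{The line in degree two}\label{sec:line}

Let $M=\mathbb R$. Here $\Lambda^2TM=0$, so a positive answer to the problem would give $\mathrm{HH}^2(A)=0$. We construct a nonzero class.

Take $p=0$, $F=\mathbb R(x)$ and $L=\mathbb R((x))$. By Lemma~\ref{lem:exp} with $\Lambda=\{1\}$, the series $e^x$ is transcendental over $F$, and Lemma~\ref{lem:extend} gives an $F$-linear derivation $\partial$ of $L$ with $\partial e^x=1$. Then $\partial\circ T:A\to L$ is a derivation that kills $x$ but not $e^x$, so it violates the chain rule.

This derivation has values in $L$, and we want a cochain with values in $A$. The way to change coefficients is to realize $L$ inside a quotient $B/A$, where $B$ is a module of honest functions, so that Lemma~\ref{lem:rigid} applies to $B$. Let $B=\mathcal C^\infty(\mathbb R\setminus\{0\})$, let $\pi:B\to B/A$ be the projection, and let $H\in B$ be the step function, equal to $1$ for $x>0$ and to $0$ for $x<0$. A nonzero power series is a power of $x$ times a unit, so every element of $L$ has the form $x^{-j}Tg$ with $g\in A$. Define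
\[
\Theta:L\to B/A,\qquad \Theta(x^{-j}Tg)=\pi(Hg/x^j).
\]
To see that this is well defined, suppose $x^{-j}Tg=x^{-i}Tg'$. Then $h=x^ig-x^jg'$ is flat, and Taylor's formula gives $h=x^{i+j}h_1$ with $h_1\in A$, again flat since $x^{i+j}Th_1=0$. Hence $Hg/x^j-Hg'/x^i=Hh_1$, which is smooth because all derivatives of $h_1$ vanish at $0$. The map $\Theta$ is additive (use a common denominator) and $A$-linear, and $\Theta(1)=\pi(H)\ne0$ because $H$ jumps at $0$.

Now $D=\Theta\circ\partial\circ T:A\to B/A$ is a derivation with $D(x)=0$ and $D(e^x)=\pi(H)$. Choose an $\mathbb R$-linear map $\tilde D:A\to B$ with $\pi\tilde D=D$, and put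
\[
\varphi(f,g)=\delta\tilde D(f,g)=f\tilde D(g)-\tilde D(fg)+g\tilde D(f).
\]
Then $\pi\varphi=\delta D=0$, so $\varphi$ takes values in $A$, and $\delta\varphi=\delta^2\tilde D=0$. Suppose $\varphi=\delta\psi$ with $\psi:A\to A$ linear. Then $E=\tilde D-\psi:A\to B$ satisfies $\delta E=0$, so it is a derivation, and $\pi E=D$. Lemma~\ref{lem:rigid} on $\mathbb R\setminus\{0\}$ gives $E(f)=E(x)f'$. Since $\pi E(x)=D(x)=0$, the function $E(x)$ lies in $A$. Then $E(e^x)=E(x)e^x\in A$, so $D(e^x)=0$, which is false. Thus $[\varphi]\ne0$ in $\mathrm{HH}^2(\mathcal C^\infty(\mathbb R))$.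

The whole field $L$ is needed, not only the jump $H$. Write $e^x=1+x+\dots+x^{j-1}/(j-1)!+x^jg_j$ with $g_j\in A$. Then $1=x^j\partial(Tg_j)$, so $D(g_j)=\pi(H/x^j)$: poles of every order appear.

Three things must be added for the general case. In higher degree a cocycle is not a multiderivation, so the step ``$\delta E=0$, hence Lemma~\ref{lem:rigid} applies'' needs a repair; antisymmetrization provides it (Sections~\ref{sec:alt} and~\ref{sec:obs}). In dimension $n\ge2$ a denominator may vanish along a whole hypersurface through $p$, so $H$ must be replaced by a cutoff whose support avoids the zeros of every denominator (Section~\ref{sec:embed}). Finally the classes must be counted (Section~\ref{sec:count}).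

\section{Antisymmetrization and the classical part}\label{sec:alt}

\begin{lemma}\label{lem:alt}
Let $N$ be an $A$-module.
\begin{enumerate}
\item[(a)] $\mathrm{Alt}(\delta\psi)=0$ for every $\psi\in\mathrm{Hoch}^m(A,N)$, $m\ge0$.
\item[(b)] If $\psi\in\mathrm{Hoch}^m(A,N)$, $m\ge1$, and $\delta\psi=0$, then $\mathrm{Alt}\,\psi$ is a multiderivation.
\item[(c)] Every multiderivation $D:A^m\to N$, $m\ge1$, satisfies $\delta D=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Regard the members of a list of $m+1$ arguments as labeled, so that orderings of the list and their signs make sense even when some arguments are equal. For an ordering $u=(u_1,\dots,u_{m+1})$, the expression $\delta\psi(u)$ consists of the \emph{front term} $u_1\psi(u_2,\dots,u_{m+1})$, the \emph{product terms} $(-1)^i\psi(\dots,u_iu_{i+1},\dots)$ for $1\le i\le m$, and the \emph{end term} $(-1)^{m+1}u_{m+1}\psi(u_1,\dots,u_m)$. In a sum of expressions $\mathrm{sgn}(u)\,\delta\psi(u)$ two cancellations occur.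
\begin{enumerate}
\item[(P)] If $u'$ is $u$ with $u_i,u_{i+1}$ exchanged, the $i$-th product terms of $u$ and $u'$ are equal, since $A$ is commutative, and $\mathrm{sgn}(u')=-\mathrm{sgn}(u)$. They cancel.
\item[(Q)] The orderings $(v,w_1,\dots,w_m)$ and $(w_1,\dots,w_m,v)$ have relative sign $(-1)^m$, and the end term carries the factor $(-1)^{m+1}$. So the front term of the first cancels the end term of the second.
\end{enumerate}

(a) In the sum over all orderings, every term is removed by (P) or (Q).

(b) To isolate the Leibniz rule for two elements $a,b$ we must prevent the terms containing $ab$ from canceling by (P). So we sum only over the orderings $u$ of $(a,b,c_2,\dots,c_m)$ in which $a$ comes before $b$. We claim that for every $\psi$, with $c=(c_2,\dots,c_m)$,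
\begin{equation}\label{eq:leibniz}
\sum_{a\text{ before }b}\mathrm{sgn}(u)\,\delta\psi(u)=m!\,\bigl(a\,\mathrm{Alt}\,\psi(b,c)+b\,\mathrm{Alt}\,\psi(a,c)-\mathrm{Alt}\,\psi(ab,c)\bigr).
\end{equation}
For $m=2$ the left side is $\delta\psi(a,b,c)-\delta\psi(a,c,b)+\delta\psi(c,a,b)$, and of its twelve terms six survive:
\[
a\bigl(\psi(b,c)-\psi(c,b)\bigr)+b\bigl(\psi(a,c)-\psi(c,a)\bigr)-\bigl(\psi(ab,c)-\psi(c,ab)\bigr).
\]
In general, exchanging two neighbors other than the pair $a,b$ preserves ``$a$ before $b$'', and so does moving some $c_j$ from the first place to the last. Hence (P) removes the product terms containing $c_ic_j$, $ac_i$ or $bc_i$, and (Q) removes the front and end terms that extract some $c_j$. Since $b$ is never first and $a$ is never last, three kinds of terms remain.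
\begin{itemize}
\item Front terms of $u=(a,w)$, with $w$ any ordering of $(b,c)$. Here $\mathrm{sgn}(u)=\mathrm{sgn}(w)$, and the total is $m!\,a\,\mathrm{Alt}\,\psi(b,c)$.
\item End terms of $u=(w,b)$, with $w$ any ordering of $(a,c)$. Here $\mathrm{sgn}(u)=(-1)^{m-1}\mathrm{sgn}(w)$, because $b$ passes $m-1$ elements on the way from $(a,b,c)$ to $(a,c,b)$. With the factor $(-1)^{m+1}$ the total is $m!\,b\,\mathrm{Alt}\,\psi(a,c)$.
\item Product terms with $a,b$ in places $i,i+1$ and the $c_j$ permuted by $\tau$. Moving the pair $a,b$ past one element is an even permutation, so $\mathrm{sgn}(u)=\mathrm{sgn}(\tau)$ and the term is $(-1)^i\mathrm{sgn}(\tau)\psi(w)$, where $w$ is the ordering of $(ab,c)$ with $ab$ in place $i$ and the $c_j$ permuted by $\tau$. As $\mathrm{sgn}(w)=(-1)^{i-1}\mathrm{sgn}(\tau)$, the term is $-\mathrm{sgn}(w)\psi(w)$. Every $w$ occurs once, and the total is $-m!\,\mathrm{Alt}\,\psi(ab,c)$.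
\end{itemize}
This proves \eqref{eq:leibniz}. If $\delta\psi=0$, then $\mathrm{Alt}\,\psi$ is a derivation in its first argument, and, being alternating, in every argument.

(c) Put $G_j=a_jD(a_0,\dots,\widehat{a_j},\dots,a_m)$. The Leibniz rule gives $D(\dots,a_{i-1}a_i,\dots)=G_{i-1}+G_i$, so
\[
\delta D(a_0,\dots,a_m)=G_0+\sum_{i=1}^m(-1)^i(G_{i-1}+G_i)+(-1)^{m+1}G_m=0,
\]
because the middle sum telescopes to $-G_0+(-1)^mG_m$.
\end{proof}

\begin{proposition}\label{prop:multivector}
For $k\ge1$, the map $P\mapsto\mathrm{HKR}(P)$ is a bijection from $\Gamma(\Lambda^kTM)$ onto the space of alternating multiderivations $A^k\to A$.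
\end{proposition}

\begin{proof}
The determinant formula shows that $\mathrm{HKR}(P)$ is an alternating multiderivation. Every point has a neighborhood $O'$ on which some $y_1,\dots,y_n\in A$ are coordinates (multiply a chart by a cutoff). If $P=\sum_{i_1<\dots<i_k}P^{i_1\dots i_k}\,\partial_{i_1}\wedge\dots\wedge\partial_{i_k}$ on $O'$, then $\mathrm{HKR}(P)(y_{i_1},\dots,y_{i_k})=\frac1{k!}P^{i_1\dots i_k}$ there. So a multivector field on an open set is determined by the values of $\mathrm{HKR}(P)$ on global functions, and in particular $\mathrm{HKR}$ is injective.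

Let $E$ be an alternating multiderivation, and define $P$ on $O'$ by the smooth coefficients $P^{i_1\dots i_k}=k!\,E(y_{i_1},\dots,y_{i_k})$. In the formula of Lemma~\ref{lem:rigid}, terms with a repeated index vanish, and grouping the others by the set of indices gives
\[
E(f_1,\dots,f_k)=\sum_{i_1<\dots<i_k}E(y_{i_1},\dots,y_{i_k})\sum_{\sigma\in S_k}\mathrm{sgn}(\sigma)\,\partial_{i_{\sigma(1)}}f_1\cdots\partial_{i_{\sigma(k)}}f_k ,
\]
which is $\mathrm{HKR}(P)(f_1,\dots,f_k)$ on $O'$. By the local uniqueness just proved, these multivector fields agree on overlaps and glue to a global $P$ with $\mathrm{HKR}(P)=E$.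
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (1) and (2)]
For $k=0$ both $\mathrm{HKR}$ and $\mathrm{Alt}$ are the identity of $A=\mathrm{HH}^0(A)$. Let $k\ge1$. By Lemma~\ref{lem:alt}(a),(b) and Proposition~\ref{prop:multivector}, the rule $[\varphi]\mapsto\mathrm{Alt}\,\varphi$ is a well-defined linear map from $\mathrm{HH}^k(A)$ to the space of cochains $\mathrm{HKR}(P)$. It sends $[\mathrm{HKR}(P)]$ to $\mathrm{HKR}(P)$, which is already alternating. Thus $[\mathrm{HKR}(P)]\in\ker(\mathrm{Alt})$ forces $P=0$; this gives injectivity and shows that the sum in (1) is direct. The sum is everything because $[\varphi]-[\mathrm{Alt}\,\varphi]\in\ker(\mathrm{Alt})$. For $k=1$ there are no nonzero coboundaries and $\mathrm{Alt}$ is the identity, so $\ker(\mathrm{Alt})=0$.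
\end{proof}

\section{Obstruction classes at a point}\label{sec:obs}

From now on fix a point $p$ in a component of $M$ of dimension $n\ge1$ and a chart $x=(x_1,\dots,x_n)$ that identifies a neighborhood $U$ of $p$ with the open unit ball of $\mathbb R^n$, with $x(p)=0$. Fix $y_1,\dots,y_n\in A$ with $y_i=x_i$ on an open neighborhood $U_0\subseteq U$ of $p$. Let $B=\mathcal C^\infty(M\setminus\{p\})$. Since $p$ is not isolated, restriction embeds $A$ in $B$, and
\begin{equation}\label{eq:removable}
\text{$b\in B$ lies in $A$ if and only if $b$ extends smoothly across $p$,}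
\end{equation}
that is, agrees on a punctured neighborhood of $p$ with a function smooth near $p$. So $B/A$ is the module of singularities at $p$. Let $\pi:B\to B/A$ be the projection and choose an $\mathbb R$-linear map $s:B/A\to B$ with $\pi s=\mathrm{id}$.

For $m\ge1$ let $\mathcal D_m$ be the real vector space of alternating multiderivations $D:A^m\to B/A$ such that $D(y_{i_1},\dots,y_{i_m})=0$ for all indices $i_1,\dots,i_m$. For $D\in\mathcal D_m$ put
\[
\tilde D=s\circ D,\qquad\varphi_D=\delta\tilde D\in\mathrm{Hoch}^{m+1}(A,B).
\]
Since $\pi$ is $A$-linear, $\pi\varphi_D=\delta D=0$ by Lemma~\ref{lem:alt}(c), so $\varphi_D$ has values in $A$. Also $\delta\varphi_D=0$. Hence $\varphi_D$ is a cocycle in $\mathrm{Hoch}^{m+1}(A)$, and it depends linearly on $D$. Its class is the image of $[D]$ under the connecting map of the sequence of complexes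
\[
0\to\mathrm{Hoch}^\bullet(A)\to\mathrm{Hoch}^\bullet(A,B)\to\mathrm{Hoch}^\bullet(A,B/A)\to0,
\]
which is exact on the right because any cochain can be composed with $s$.

\begin{proposition}\label{prop:obs}
Let $D\in\mathcal D_m$. If $\varphi_D=\mathrm{HKR}(P)+\delta\psi$ with $P\in\Gamma(\Lambda^{m+1}TM)$ and $\psi\in\mathrm{Hoch}^m(A)$, then $P=0$ and $D=0$. Hence $D\mapsto[\varphi_D]$ induces an injective linear map
\[
\mathcal D_m\to\mathrm{HH}^{m+1}(A)/\mathrm{HKR}(\Gamma(\Lambda^{m+1}TM)).
\]
\end{proposition}

\begin{proof}
Apply $\mathrm{Alt}$ in $\mathrm{Hoch}^{m+1}(A,B)$. Although $\varphi_D$ need not be a coboundary with coefficients in $A$, it is one with coefficients in $B$, so Lemma~\ref{lem:alt}(a) gives $\mathrm{Alt}\,\varphi_D=0$ as well as $\mathrm{Alt}\,\delta\psi=0$. Thus $\mathrm{HKR}(P)=0$, and $P=0$ by Proposition~\ref{prop:multivector}.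

Now $\delta(\tilde D-\psi)=0$. The cochain $\tilde D$ is alternating, because $D$ is and $s$ is linear. By Lemma~\ref{lem:alt}(b),
\[
E=\mathrm{Alt}(\tilde D-\psi)=\tilde D-\mathrm{Alt}\,\psi:A^m\to B
\]
is a multiderivation, and $\pi E=D$ because $\mathrm{Alt}\,\psi$ has values in $A$. The hypothesis on $D$ gives $E(y_{i_1},\dots,y_{i_m})\in A$ for all indices. Apply Lemma~\ref{lem:rigid} with $O=M\setminus\{p\}$ and $O'=U_0\setminus\{p\}$: on $O'$ the function $E(f_1,\dots,f_m)$ is a sum of products of functions smooth on all of $U_0$. By \eqref{eq:removable} it lies in $A$. Therefore $D=\pi E=0$.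
\end{proof}

The condition on coordinates cannot be dropped. For $M=\mathbb R$ the derivation $D(f)=\pi(Hf')$ is nonzero, but it lifts to the derivation $E(f)=Hf'$ into $B$, so $\varphi_D=\delta(\tilde D-E)$ with $\tilde D-E$ valued in $A$.

It remains to show that $\mathcal D_m$ is large. As on the line, we transport wild derivations of $L$ into $B/A$.

\section{The field of fractions inside the module of singularities}\label{sec:embed}

Let $T$, $F$ and $L$ be as in Section~\ref{sec:der}, for the chart $x$ at $p$. Since $T$ is surjective, every element of $L$ is $Tg/Tf$ with $f,g\in A$ and $Tf\ne0$. We want to send it to the singularity of $\theta g/f$ for a fixed cutoff $\theta$. Two demands pull against each other. The support of $\theta$ must be thin enough to miss, near $p$, the zeros of \emph{every} $f$ with $Tf\ne0$. It must also be thick enough that the derivatives of $\theta$ grow only like powers of $1/|x|$, so that flat functions absorb them and the result depends on Taylor series alone.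

A cone does not meet the first demand: the cone $\frac12x_1\le x_2\le2x_1$ in the plane contains zeros of $x_2-x_1$. A region around the curve $x_2=x_1^{a/b}$, with $a,b$ positive integers, is no better, since $x_2^b-x_1^a$ vanishes on that curve. The remedy is an irrational exponent. If $x_i$ is comparable to $x_1^{\alpha_i}$, then the monomial $x^\beta$ is comparable to $x_1^{\langle\alpha,\beta\rangle}$, and when these exponents are pairwise distinct, one monomial of $Tf$ dominates all the others and no cancellation is possible.

\subsection*{The region and the cutoff}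
Put $\alpha_1=1$ and choose reals $\alpha_2,\dots,\alpha_n>1$ such that $1,\alpha_2,\dots,\alpha_n$ are linearly independent over $\mathbb Q$. Let
\[
W=\bigl\{x\in U:\ x_1>0,\ \ \tfrac12x_1^{\alpha_i}\le x_i\le2x_1^{\alpha_i}\ \text{ for }2\le i\le n\bigr\}.
\]
It contains the curve $\xi(t)=(t,t^{\alpha_2},\dots,t^{\alpha_n})$ for small $t>0$. It is closed in $U\setminus\{p\}$: the inequalities pass to limits, and a limit point with $x_1=0$ has all $x_i=0$. Since $x_1<1<\alpha_i$, we have $x_i\le2x_1$ on $W$, so
\begin{equation}\label{eq:norm}
x_1\le|x|\le2\sqrt n\,x_1\quad\text{on }W .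
\end{equation}

Choose a smooth $\chi:\mathbb R\to\mathbb R$ with compact support in $(\frac12,2)$ and $\chi(1)=1$. Define $\theta$ on $U\setminus\{p\}$ by
\[
\theta=\prod_{i=2}^n\chi\bigl(x_i/x_1^{\alpha_i}\bigr)\ \text{ on }\{x_1>0\},\qquad\theta=0\ \text{ on }(U\setminus\{p\})\setminus W .
\]
These two open sets cover $U\setminus\{p\}$, and the product vanishes on their intersection, where some ratio $x_i/x_1^{\alpha_i}$ lies outside $[\frac12,2]$. So $\theta\in\mathcal C^\infty(U\setminus\{p\})$, $\theta=0$ off $W$, and $\theta(\xi(t))=1$. For $n=1$ this is the step function of Section~\ref{sec:line}.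

For each multi-index $\gamma$ there are constants $C_\gamma,N_\gamma$ with
\begin{equation}\label{eq:theta}
|\partial^\gamma\theta|\le C_\gamma\,x_1^{-N_\gamma}\quad\text{on }W .
\end{equation}
Indeed, $\partial^\gamma\theta$ is a linear combination of terms $x^\beta x_1^{-\nu}\prod_i\chi^{(l_i)}(x_i/x_1^{\alpha_i})$ with $\nu\ge0$ real. This form is preserved by differentiation, since with $z=x_i/x_1^{\alpha_i}$ we have $\partial_i\chi^{(l)}(z)=x_1^{-\alpha_i}\chi^{(l+1)}(z)$ and $\partial_1\chi^{(l)}(z)=-\alpha_ix_ix_1^{-\alpha_i-1}\chi^{(l+1)}(z)$; and $x^\beta$ and the $\chi^{(l)}$ are bounded.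

Write $U_r=\{x\in U:|x|<r\}$.

\begin{lemma}\label{lem:lower}
If $f\in A$ and $Tf\ne0$, there are $c>0$, $r\in(0,1)$ and $N\ge0$ with $|f|\ge c\,x_1^N$ on $W\cap U_r$.
\end{lemma}

\begin{proof}
Let $Tf=\sum_\beta a_\beta x^\beta$ and $\langle\alpha,\beta\rangle=\sum_i\alpha_i\beta_i$. These numbers are pairwise distinct by $\mathbb Q$-independence, and only finitely many lie below a given bound because $\langle\alpha,\beta\rangle\ge|\beta|$. So among the $\beta$ with $a_\beta\ne0$ there is a unique $\beta^*$ that minimizes $\langle\alpha,\beta\rangle$. Let $N=\langle\alpha,\beta^*\rangle$ and let $N'>N$ be an integer; then $|\beta^*|\le N<N'$. Near $p$, Taylor's formula gives $f=\sum_{|\beta|<N'}a_\beta x^\beta+R$ with $|R|\le C|x|^{N'}$, so $|R|\le C'x_1^{N'}$ on $W$ by \eqref{eq:norm}. On $W$ we also have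
\[
2^{-|\beta|}x_1^{\langle\alpha,\beta\rangle}\le x^\beta\le2^{|\beta|}x_1^{\langle\alpha,\beta\rangle}.
\]
Let $\kappa>0$ be the smallest of $N'-N$ and the finitely many numbers $\langle\alpha,\beta\rangle-N$ with $|\beta|<N'$, $a_\beta\ne0$, $\beta\ne\beta^*$. Then $|f|\ge|a_{\beta^*}|2^{-|\beta^*|}x_1^N-C''x_1^{N+\kappa}$ on $W$ near $p$, and for small $x_1$ this is at least $\frac12|a_{\beta^*}|2^{-|\beta^*|}x_1^N$.
\end{proof}

\subsection*{The map $\Theta$}
A function defined only near $p$ has a singularity in $B/A$. Precisely, let $b\in\mathcal C^\infty(U_r\setminus\{p\})$, choose $\rho\in A$ with compact support in $U_r$ and $\rho=1$ near $p$, extend $\rho b$ by zero to an element of $B$, and put $[b]=\pi(\rho b)$. Two choices of $\rho$, or two functions $b$ that agree near $p$, give elements of $B$ whose difference vanishes near $p$; by \eqref{eq:removable}, $[b]$ depends only on $b$ near $p$. Using one $\rho$ for all functions involved gives $[b+b']=[b]+[b']$ and $[ab]=a[b]$ for $a\in A$. Finally $[b]=0$ if and only if $b$ extends smoothly across $p$.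

Let $f,g\in A$ with $Tf\ne0$, and let $r$ be as in Lemma~\ref{lem:lower}. The open sets $\{f\ne0\}$ and the complement of $W$ cover $U_r\setminus\{p\}$. The function $\theta g/f$ on the first and the function $0$ on the second agree on the overlap, and so define an element $\theta g/f\in\mathcal C^\infty(U_r\setminus\{p\})$ that vanishes off $W$.

\begin{lemma}\label{lem:flat}
If $f,h\in A$, $Tf\ne0$ and $h$ is flat, then $[\theta h/f]=0$.
\end{lemma}

\begin{proof}
Let $u=\theta h/f$. Off $W$, the function $u$ vanishes on an open set, so all its derivatives vanish. At points of $W$ near $p$, the Leibniz rule expresses $\partial^\gamma u$ as a finite sum of terms $\partial^{\gamma_1}\theta\cdot\partial^{\gamma_2}h\cdot\partial^{\gamma_3}(1/f)$, and $\partial^{\gamma_3}(1/f)$ is a polynomial in derivatives of $f$ divided by $f^{|\gamma_3|+1}$. By \eqref{eq:theta} and Lemma~\ref{lem:lower}, the first and third factors are bounded by fixed powers of $1/x_1$. The second is $O(|x|^l)=O(x_1^l)$ for every $l$, by flatness and \eqref{eq:norm}. So $\partial^\gamma u=O(|x|^l)$ for all $\gamma$ and $l$.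

Let $u_\gamma$ be $\partial^\gamma u$ extended by $0$ at $p$. It is continuous, and it is differentiable at $p$ with derivative $0$ since $u_\gamma=O(|x|^2)$. Hence $\partial_iu_\gamma=u_{\gamma+e_i}$ everywhere near $p$, and by induction $u_0$ has continuous partial derivatives of all orders.
\end{proof}

\begin{proposition}\label{prop:theta}
The rule $\Theta(Tg/Tf)=[\theta g/f]$ defines an injective $A$-linear map $\Theta:L\to B/A$.
\end{proposition}

\begin{proof}
Let $f,f',g,g'\in A$ with $Tf,Tf'\ne0$. Then $T(ff')\ne0$, because power series form a domain, and on a small punctured ball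
\[
\theta g/f\pm\theta g'/f'=\theta\,(gf'\pm g'f)/(ff'),
\]
as both sides vanish off $W$ and $ff'\ne0$ on $W$ near $p$. If $Tg/Tf=Tg'/Tf'$, then $gf'-g'f$ is flat, and Lemma~\ref{lem:flat} gives $[\theta g/f]=[\theta g'/f']$. So $\Theta$ is well defined. The identity with the plus sign shows that it is additive. For $a\in A$ we have $Ta\cdot Tg/Tf=T(ag)/Tf$ and $[\theta(ag)/f]=a[\theta g/f]$, so it is $A$-linear.

Suppose $[\theta g/f]=0$, so that $\theta g/f$ extends to a smooth function $v$ near $p$. It vanishes on the open set $\{x_1<0\}$, whose closure contains $p$, so all its derivatives vanish at $p$ and $v=O(|x|^l)$ for every $l$. Along the curve $\xi$ we have $\theta=1$, so $g=fv$, and $|g(\xi(t))|=O(t^l)$ for every $l$ by \eqref{eq:norm}. If $Tg\ne0$, Lemma~\ref{lem:lower} would give $|g(\xi(t))|\ge ct^N$ for small $t$, a contradiction. So $Tg=0$.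
\end{proof}

\section{Counting the classes}\label{sec:count}

We use three facts of cardinal arithmetic: $\mathfrak c^{\aleph_0}=\mathfrak c$; $\mathfrak c^{\mathfrak c}=2^{\mathfrak c}>\mathfrak c$; and a real vector space with a nonempty basis of cardinality $d$ has cardinality $\max(d,\mathfrak c)$, since its elements are finite combinations of basis vectors. By the last fact, $|V|\ge2^{\mathfrak c}$ implies $\dim_{\mathbb R}V\ge2^{\mathfrak c}$.

For $m\ge1$ let $V_m$ be the real vector space of alternating maps $\omega:L^m\to L$ that are $F$-linear derivations in each argument.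

\begin{lemma}\label{lem:Vm}
$\dim_{\mathbb R}V_m\ge2^{\mathfrak c}$ for every $m\ge1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:exp} there is a transcendence basis $(t_j)_{j\in J}$ of $L$ over $F$ with $|J|\ge\mathfrak c$. Fix distinct $j_2,\dots,j_m\in J$ and let $J'=J\setminus\{j_2,\dots,j_m\}$, so $|J'|\ge\mathfrak c$. By Lemma~\ref{lem:extend} there are $F$-linear derivations $\partial^{(2)},\dots,\partial^{(m)}$ of $L$ with $\partial^{(i)}t_{j_i}=1$ and $\partial^{(i)}t_j=0$ for $j\ne j_i$. For each subset $S\subseteq J'$ there is likewise $\partial^{(1)}=\partial^{(1)}_S$ with $\partial^{(1)}t_j=1$ for $j\in S$ and $\partial^{(1)}t_j=0$ for $j\notin S$. Put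
\[
\omega_S(v_1,\dots,v_m)=\det\bigl(\partial^{(i)}v_l\bigr)_{1\le i,l\le m}.
\]
This is alternating, and each term of the determinant is an $F$-linear derivation in each $v_l$, so $\omega_S\in V_m$. For $j\in J'$ and $(v_1,\dots,v_m)=(t_j,t_{j_2},\dots,t_{j_m})$ the matrix is diagonal with entries $\partial^{(1)}_St_j,1,\dots,1$. So $\omega_S$ determines $S$, and $|V_m|\ge2^{|J'|}\ge2^{\mathfrak c}$.
\end{proof}

\begin{lemma}\label{lem:Domega}
The rule $D_\omega(f_1,\dots,f_m)=\Theta\bigl(\omega(Tf_1,\dots,Tf_m)\bigr)$ defines an injective linear map $\omega\mapsto D_\omega$ from $V_m$ to $\mathcal D_m$.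
\end{lemma}

\begin{proof}
The map $D_\omega$ is $\mathbb R$-multilinear and alternating. It is a derivation in the first argument, hence in each, because
\[
\Theta\bigl(Ta\,\omega(Tb,\dots)+Tb\,\omega(Ta,\dots)\bigr)=a\,D_\omega(b,\dots)+b\,D_\omega(a,\dots)
\]
by $A$-linearity of $\Theta$. It vanishes on $(y_{i_1},\dots,y_{i_m})$ since $Ty_i=x_i\in F$. If $D_\omega=0$, then $\omega$ vanishes whenever all arguments are power series, because $\Theta$ is injective and $T$ is surjective. The quotient rule $\omega(\dots,u/v,\dots)=v^{-2}\bigl(v\,\omega(\dots,u,\dots)-u\,\omega(\dots,v,\dots)\bigr)$, applied to one argument after another, then gives $\omega=0$.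
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, parts (3) and (4)]
Let $k\ge2$ and $m=k-1$. By Lemma~\ref{lem:Domega} and Proposition~\ref{prop:obs}, $V_m$ embeds linearly in the cokernel of $\mathrm{HKR}$ in degree $k$. By Lemma~\ref{lem:Vm} this cokernel, and with it $\mathrm{HH}^k(A)$, has dimension at least $2^{\mathfrak c}$.

For the upper bounds, $M$ has a countable dense subset, and a continuous function is determined by its values there. So $|A|\le\mathfrak c^{\aleph_0}=\mathfrak c$. A $k$-cochain is a map $A^k\to A$, so $|\mathrm{Hoch}^k(A)|\le\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$. Hence $\mathrm{HH}^k(A)$ and the cokernel have dimension at most $2^{\mathfrak c}$, and so exactly $2^{\mathfrak c}$. A multivector field is also determined by its values on the countable dense set, each of which lies in a finite-dimensional real vector space; so $|\Gamma(\Lambda^kTM)|\le\mathfrak c$ and its dimension is at most $\mathfrak c$. Vector spaces of different dimensions are not isomorphic, and complexes joined by a zigzag of quasi-isomorphisms have isomorphic cohomology in each degree.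 This proves (4).
\end{proof}

\begin{remark}
Positive dimension is used to embed $A$ in $B$, to have points with $x_1<0$ and $x_1>0$ near $p$, and in Lemma~\ref{lem:exp}; the case of a point in Section~\ref{sec:intro} shows that parts (3) and (4) fail without it. The Hausdorff property lets compactly supported functions extend by zero. Second countability enters only in the upper bounds of the last proof. The axiom of choice supplies the basis of $\mathbb R$ over $\mathbb Q$, the transcendence basis, the extension of derivations and the section $s$.
\end{remark}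

\section{Two consequences}\label{sec:cons}

\begin{corollary}
Let $\dim M\ge1$. The inclusion $\mathrm{Hoch}^\bullet_{\mathrm{top}}(A)\subset\mathrm{Hoch}^\bullet(A)$ is not a quasi-isomorphism.
\end{corollary}

\begin{proof}
By the result quoted from \cite{CFL} in Section~\ref{sec:intro}, the $k$-th cohomology of $\mathrm{Hoch}^\bullet_{\mathrm{top}}(A)$ is isomorphic to $\Gamma(\Lambda^kTM)$. For each $k\ge2$ its dimension is at most $\mathfrak c$, while $\dim_{\mathbb R}\mathrm{HH}^k(A)=2^{\mathfrak c}$, by Theorem~\ref{thm:main}(4).
\end{proof}

In degree $2$ the new classes come from an algebra that can be described without the section $s$.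

\begin{proposition}
Let $0\ne\omega\in V_1$ and $D=D_\omega$. Then
\[
\mathcal E=\{f+\epsilon b:\ f\in A,\ b\in B,\ \pi(b)=D(f)\}\subset B[\epsilon]/(\epsilon^2)
\]
is a commutative $\mathbb R$-algebra, and $f+\epsilon b\mapsto f$ gives a square-zero extension $0\to A\to\mathcal E\to A\to0$ that has no multiplicative $\mathbb R$-linear splitting.
\end{proposition}

\begin{proof}
The subspace $\mathcal E$ contains $1$ because $D(1)=0$. It is closed under products because $(f+\epsilon b)(g+\epsilon b')=fg+\epsilon(fb'+gb)$ and $\pi(fb'+gb)=fD(g)+gD(f)=D(fg)$. The map to $A$ is an algebra map; it is onto because $\pi$ is onto, and its kernel is $\epsilon A$, whose square is zero. A multiplicative linear splitting has the form $f\mapsto f+\epsilon\Delta(f)$ with $\pi\Delta=D$, and multiplicativity says $\Delta(fg)=f\Delta(g)+g\Delta(f)$, that is, $\delta\Delta=0$. Then $\psi=\tilde D-\Delta$ has values in $A$ and $\varphi_D=\delta\psi$. Proposition~\ref{prop:obs} gives $D=0$, contradicting Lemma~\ref{lem:Domega}.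
\end{proof}

The section $s$ identifies $A\oplus\epsilon A$ with $\mathcal E$ by $f+\epsilon a\mapsto f+\epsilon(\tilde D(f)+a)$. Since
\[
(f+\epsilon\tilde D(f))(g+\epsilon\tilde D(g))=fg+\epsilon\tilde D(fg)+\epsilon\,\varphi_D(f,g),
\]
the product of $\mathcal E$ becomes $f*g=fg+\epsilon\varphi_D(f,g)$, with the symmetric cocycle $\varphi_D(f,g)=f\tilde D(g)-\tilde D(fg)+g\tilde D(f)$. So $\mathcal E$ is the commutative first-order deformation of $A$ defined by $\varphi_D$.

\begin{thebibliography}{9}

\bibitem{CFL}
Alberto S. Cattaneo, Domenico Fiorenza, Riccardo Longoni,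
\emph{On the Hochschild-Kostant-Rosenberg map for graded manifolds},
arXiv:math/0503380 (2005).

\end{thebibliography}
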